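# A finitely presented group whose Dehn function is not equivalent to a superadditive function

## 1. Powers of one commutator, with and without a relation of exponent two

Write $[a,b]=aba^{-1}b^{-1}$ and let $w=[s,t]$. Fix $h\ge 0$, take generators $s,t,z_0,\dots,z_h$ and the $h+2$ relators
$$r_0=wz_0^{-1},\qquad r_j=z_{j-1}z_j^{-1}\ (1\le j\le h),\qquad r_{h+1}=z_h .$$
Freely, $w=r_0r_1\cdots r_{h+1}$, so $w$ is trivial in the group, at the price of $h+2$ relators. How many conjugates of relators (or their inverses) do we need in order to write $w^M$ as their product?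

Certainly $M(h+2)$ suffice, and here one cannot do better. Fix $j$ and map the free group on $s,t,z_0,\dots,z_h$ to the integral Heisenberg group, which is generated by $s,t$ with $c=[s,t]$ central of infinite order, by $z_i\mapsto c$ for $i<j$ and $z_i\mapsto 1$ for $i\ge j$. Then $r_j\mapsto c$, every other relator goes to $1$, and $w^M\mapsto c^M$. A conjugate of $r_j^{\pm1}$ goes to $c^{\pm1}$, so a product equal to $w^M$ contains at least $M$ factors that come from $r_j$. This holds for each of the $h+2$ values of $j$. So $w^M$ costs exactly $M(h+2)$.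

Now add two relators, $t^2$ and $[w,t]$. Free reduction gives
$$w\cdot twt^{-1}=sts^{-1}t^{-1}\cdot t\,sts^{-1}t^{-1}\,t^{-1}=(s\,t^2s^{-1})\,t^{-2},\qquad t w^{-1}t^{-1}w=w^{-1}[w,t]\,w ,$$
and $w^2=(w\cdot twt^{-1})(tw^{-1}t^{-1}w)$. Hence $w^2$ costs at most $2+1=3$, whatever $h$ is. So $w^M$ costs at most $3M/2$ if $M$ is even, and at most $3(M-1)/2+(h+2)$ if $M$ is odd.

One copy of $w$ still costs exactly $h+2$. Indeed, let $s,t$ be reflections of a square in two lines at an angle of $45^\circ$. In the dihedral group $D_4$ of order $8$ we have $t^2=1$, and $[s,t]=(st)^2$ is the central rotation by $180^\circ$. Repeat the map above with $D_4$ in place of the Heisenberg group and this rotation in place of $c$. It kills $t^2$, $[w,t]$ and all $r_i$ with $i\ne j$, but not $w$. So every $r_j$ must be used to write $w$.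

In the first presentation, $M$ copies of a hard word cost $M$ times as much as one copy. In the second, they cost no more than one copy plus a small amount that does not depend on how hard $w$ is. Can a single finite presentation behave like the second one at infinitely many scales, so strongly that its Dehn function cannot be compared with any function that adds up?

## 2. Dehn functions, superadditivity, and a free product in which areas add

Throughout, $\mathbb N=\{0,1,2,\dots\}$.

**Definition (area, Dehn function).** Let $G=\langle A\mid R\rangle$ be a finite presentation. For a word $w$ over $A^{\pm1}$ that represents $1$, $\mathrm{Area}(w)$ is the least $k$ such that $w$ is freely equal to $\prod_{i=1}^k u_ir_i^{\pm1}u_i^{-1}$ with $r_i\in R$. We put $\mathrm{Area}(w)=\infty$ if $w\ne1$ in $G$. The Dehn function is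
$$d(n)=\max\{\mathrm{Area}(w): w=1\text{ in }G,\ |w|\le n\}.$$

It is immediate that $d$ is nondecreasing, $\mathrm{Area}(vw)\le\mathrm{Area}(v)+\mathrm{Area}(w)$ and $\mathrm{Area}(w^{-1})=\mathrm{Area}(w)$.

**Definition (comparison).** For $f,g:\mathbb N\to\mathbb N$ write $f\preceq g$ if there is $C>0$ with $f(n)\le Cg(Cn)+Cn+C$ for all $n$. The functions are equivalent if $f\preceq g$ and $g\preceq f$.

Up to equivalence the Dehn function depends only on the group and not on the finite presentation (a standard fact).

**Definition (superadditive).** $f:\mathbb N\to\mathbb N$ is superadditive if $f(m+n)\ge f(m)+f(n)$ for all $m,n$.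

Such an $f$ is nondecreasing, because its values are nonnegative, and $Mf(n)\le f(Mn)$ for $M\ge1$.

Two simple cases. For $\langle a\mid a^2\rangle$ a word is trivial iff its exponent sum $e$ is even. A conjugate of $a^{\pm2}$ changes the exponent sum by $\pm2$, so the area is $|e|/2$ and $d(n)=\lfloor n/2\rfloor$, which is superadditive.

For $\langle a,b\mid[a,b]\rangle$, a trivial word of length at most $n$ with $p$ letters $a^{\pm1}$ and $q$ letters $b^{\pm1}$ is sorted by at most $pq\le n^2/4$ exchanges of neighbors, each costing one conjugate of the relator (for example $[a^{-1},b]=a^{-1}[a,b]^{-1}a$). In the other direction, $[a^j,b^j]$ has length $4j$ and maps to $c^{j^2}$ in the Heisenberg group, while a conjugate of $[a,b]^{\pm1}$ maps to $c^{\pm1}$, so its area is at least $j^2$. Thus $\lfloor n/4\rfloor^2\le d(n)\le n^2/4$, and $d$ is equivalent to the superadditive function $n^2$.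

The problem posed in Alexander Olshanskii, "Space functions of groups", arXiv:1011.0118 (2010), asks whether the Dehn function of an arbitrary finitely presented group is equivalent to a superadditive function.

To prove "yes" one would put hard words side by side. If there is a spare free letter to keep them apart, this works.

**Lemma 1.** Let $d$ be the Dehn function of $\langle A\mid R\rangle$ and $D$ that of $\langle A,y\mid R\rangle$ (a presentation of $G*\mathbb Z$). For all $m\ge 0$ and $M\ge1$,
$$D(M(m+2))\ge M\,d(m). \tag{1}$$

*Proof.* Let $w$ be a word over $A^{\pm1}$, trivial in $G$, with $|w|\le m$ and $\mathrm{Area}(w)=d(m)$. The word $\Omega=(wy)^My^{-M}$ has length at most $M(m+2)$ and is freely equal to $\prod_{i=0}^{M-1}y^iwy^{-i}$. Suppose $\Omega$ is freely equal to a product of $p$ conjugates $ur^{\pm1}u^{-1}$, $r\in R$.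

The kernel of the map from the free group $F(A,y)$ to $\langle y\rangle$ that kills $A$ is free on the letters $a^{(i)}=y^iay^{-i}$ ($a\in A$, $i\in\mathbb Z$). Write $v^{(i)}=y^ivy^{-i}$ for words $v$ over $A^{\pm1}$. If $u$ has $y$-exponent sum $i$, then $u=u'y^i$ with $u'$ in this kernel, so $ur^{\pm1}u^{-1}=u'(r^{(i)})^{\pm1}u'^{-1}$. Fix $i$ with $0\le i<M$ and kill all letters $a^{(j)}$ with $j\ne i$. Then $\Omega$ goes to $w^{(i)}$, and all factors with exponent sum $j\neq i$ go to $1$. What remains expresses $w^{(i)}$ as a product of conjugates of words $(r^{(i)})^{\pm1}$ in the free group on the $a^{(i)}$. So at least $\mathrm{Area}(w)$ factors have exponent sum $i$. Summing over $i$ gives $p\ge M\,d(m)$. $\square$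

Inside $G$ itself there need not be such a letter, and Section 1 shows what can go wrong: conjugates of a hard word may cancel in pairs, cheaply, for a reason unrelated to the reason why one of them is trivial. The answer to the problem is no. Here are the results.

**Theorem 1.** There is a finitely presented group $G$ whose Dehn function is not equivalent to any superadditive function.

**Theorem 2 (strong form).** Let $\kappa:\mathbb N\to\mathbb N$ be computable and nondecreasing with $\kappa(m)\ge m$. There are a finitely presented group $G$ with solvable word problem, a finite presentation of $G$ with Dehn function $d$, and numbers $m_0<m_1<\cdots$ such that for every $n$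
$$d(m_n)>\kappa(m_n),\qquad d(\kappa(m_n))\le\Bigl(1+\tfrac1{n+1}\Bigr)d(m_n).$$

**Corollary A.** For every computable nondecreasing $\kappa_0:\mathbb N\to\mathbb N$ with $\kappa_0(n)\ge n$ there is a finitely presented group with solvable word problem whose Dehn function $d$ has the following property: there are no superadditive $f$ and constant $C$ with $d(n)\le Cf(\kappa_0(n))+C\kappa_0(n)$ and $f(n)\le Cd(\kappa_0(n))+C\kappa_0(n)$ for all $n$.

**Corollary B.** There is a finitely presented group $G$ with solvable word problem such that $d_{G*\mathbb Z}\not\preceq d_G$.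

## 3. An upper bound with one unknown for each element of $S$, and Theorem 1

To see what is needed, suppose $d$ itself were superadditive. Then $m\,d(m)\le d(m^2)$. So it would be enough to have $d(m^2)\le2d(m)$ with $d(m)>0$ for infinitely many $m$.

A natural first attempt is to take a group with unsolvable word problem, since its Dehn function is bounded by no computable function. The attempt stops at the inequality just written. It is an upper bound for the areas of all trivial words of length at most $m^2$, in terms of one word of length at most $m$, and fast growth gives no upper bounds. Independent hard words may add up, as they do in (1). We need a group in which every trivial word reduces, at a cost we can compute, to hard words from one very sparse list, each used at most once. Section 1 suggests how: the hard words should represent elements of a central subgroup of exponent $2$.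

Three facts are used now.

**(F1)** (Minsky; Shepherdson–Sturgis) From an index of an r.e. (recursively enumerable) set $S\subseteq\mathbb N$ one can effectively construct a counter machine which, started with $u$ in register 1 and $0$ elsewhere, halts iff $u\in S$. Every non-halting state has exactly one instruction: increment a register and go to $q'$; or test a register (if positive, decrement it and go to $q'$; if zero, go to $q''$).

**(F3)** For a finite presentation, "$\mathrm{Area}(w)\le B$" is decidable. Replace $w$ by its free reduction. By van Kampen's lemma, $\mathrm{Area}(w)\le B$ iff there is a van Kampen diagram for $w$ with at most $B$ faces. Such a diagram has at most $|w|+B\ell$ edges, where $\ell$ is the maximal relator length, so there are finitely many to inspect (Lyndon–Schupp, Ch. V).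

**(F4)** Kleene's recursion theorem: a program may use an index of the set on which it itself halts. This is needed only in Section 4. (F2), on HNN extensions, comes in Section 7.

As an example for (F1), let $S$ be the set of even numbers. At $p_0$ test register 1, going to $p_1$ after a decrement and to the halting state $p_h$ on zero. At $p_1$ test register 1, going to $p_0$ after a decrement and back to $p_1$ on zero. Input $0$ halts in $1$ step, input $2$ in $3$ steps, and input $1$ never halts.

**Proposition 2.** For every r.e. set $S$ there are a finite presentation $\mathcal P$ of a group $G$ and words $w_u$ $(u\in\mathbb N)$ in its generators such that, with $d$ and $\mathrm{Area}$ taken with respect to $\mathcal P$: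

(a) $w_u=1$ in $G$ iff $u\in S$, and $|w_u|=2\cdot3^u+2$.

(b) There is a total computable nondecreasing function $E$ with
$$d(N)\le E(N)+\sum_{u\in S,\;u\le 2N+3}\mathrm{Area}(w_u)\qquad\text{for all }N. \tag{2}$$

(c) If $S$ is recursive, $G$ has solvable word problem.

The presentation $\mathcal P$, the words $w_u$ and an algorithm for $E$ are obtained effectively from an index of $S$.

The whole weight lies on the word *computable* in (b): $E$ is computed without ever asking which numbers belong to $S$. Everything that depends on $S$ sits in the sum, where each $u$ occurs once. The proof fills Sections 5 to 10. First we see that the proposition is enough.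

**Sparse sets.** Let $\kappa$ be computable and nondecreasing with $\kappa(m)\ge m$. Define
$$\sigma(0)=1,\qquad m_n=2\cdot3^{\sigma(n)}+2,\qquad \sigma(n+1)=2\kappa(m_n)+4 .$$
Both sequences are computable, and strictly increasing because $\kappa(m_n)\ge m_n>\sigma(n)$. By Proposition 2(a), $m_n=|w_{\sigma(n)}|$. For $\kappa(m)=m^2$ we get $m_0=8$, $\sigma(1)=132$ and $m_1=2\cdot3^{132}+2$. For $N=\kappa(m_0)=64$ the sum in (2) runs over $u\le131$, so of all the words $w_{\sigma(i)}$ only the first can enter.

Suppose that $S=\sigma(S_0)$ with $S_0\subseteq\mathbb N$ r.e. Put $a_n=\mathrm{Area}(w_{\sigma(n)})$ for $n\in S_0$ and $\beta(n)=E(\kappa(m_n))+\kappa(m_n)$. Since $2\kappa(m_n)+3<\sigma(n+1)$, inequality (2) with $N=\kappa(m_n)$ gives the first half of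
$$d(\kappa(m_n))\le E(\kappa(m_n))+\sum_{i\in S_0,\,i\le n}a_i,\qquad d(m_n)\ge a_n\quad(n\in S_0), \tag{3}$$
and the second half holds because $|w_{\sigma(n)}|=m_n$.

**Definition (good index).** $n\in S_0$ is good if
$$a_n>(n+1)\Bigl(\beta(n)+\sum_{i\in S_0,\,i<n}a_i\Bigr). \tag{4}$$

So $w_{\sigma(n)}$ is much harder than all earlier words and the computable cost together.

**Lemma 3.** If $n$ is good, then
$$d(m_n)\ge a_n>\kappa(m_n),\qquad d(\kappa(m_n))\le\Bigl(1+\tfrac1{n+1}\Bigr)a_n\le\Bigl(1+\tfrac1{n+1}\Bigr)d(m_n)\le2d(m_n). \tag{5}$$

*Proof.* $a_n>\beta(n)\ge\kappa(m_n)$ by (4). By (3) and (4), $d(\kappa(m_n))\le\bigl(\beta(n)+\sum_{i\in S_0,i<n}a_i\bigr)+a_n\le\frac{a_n}{n+1}+a_n$. $\square$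

**Proof of Theorem 1.** Take $\kappa(m)=m^2$, and $S_0$ r.e. and not recursive. Then $S=\sigma(S_0)$ is r.e.; let $G$, $\mathcal P$, $d$ be as in Proposition 2.

**Step 1: infinitely many $n$ are good.** This step uses that $S_0$ is not recursive: if the $a_n$ were bounded in terms of computable data and earlier $a_i$, we could decide $S_0$. Suppose that only finitely many $n$ are good. Then there is $n_0$ such that $a_n\le(n+1)\bigl(\beta(n)+\sum_{i\in S_0,i<n}a_i\bigr)$ for all $n\in S_0$ with $n\ge n_0$. Let $b_n$ be the constant $\max(\{0\}\cup\{a_i:i\in S_0,\ i<n_0\})$ for $n<n_0$, and let $b_n=(n+1)\bigl(\beta(n)+\sum_{i<n}b_i\bigr)$ for $n\ge n_0$. The sequence $(b_n)$ is computable, and $a_n\le b_n$ for all $n\in S_0$ by induction. If $n\notin S_0$, then $\sigma(n)\notin S$, as $\sigma$ is injective, and $\mathrm{Area}(w_{\sigma(n)})=\infty$ by Proposition 2(a). Hence $n\in S_0$ iff $\mathrm{Area}(w_{\sigma(n)})\le b_n$. By (F3) this is decidable, contradicting the choice of $S_0$.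

**Step 2: no superadditive function is equivalent to $d$.** The step is the argument from the start of this section, with constants. Suppose $f$ is superadditive and equivalent to $d$. As $f$ and $d$ are nondecreasing, constants may be enlarged: for some integer $C\ge1$ and all $N$,
$$d(N)\le Cf(CN)+CN+C,\qquad f(N)\le Cd(CN)+CN+C.$$
Let $n$ be good with $m=m_n\ge C^2$ and put $M=\lfloor m/C^2\rfloor\ge1$. Since $Mf(Cm)\le f(MCm)$,
$$M\,d(m)\le Cf(MCm)+MC(m+1)\le C^2d(C^2Mm)+C^3Mm+C^2+MC(m+1).$$
Here $C^2Mm\le m^2$, so the first term is at most $C^2d(m^2)\le2C^2d(m)$ by (5). Moreover $C^3Mm\le Cm^2$, $C^2\le m\le m^2$ and $MC(m+1)\le m(m+1)\le2m^2$. So the other terms sum to at most $(C+3)m^2\le(C+3)d(m)$, because $d(m)>\kappa(m)=m^2$. As $d(m)>0$, we get $\lfloor m_n/C^2\rfloor\le2C^2+C+3$ for infinitely many $n$, contradicting $m_n\to\infty$. $\blacksquare$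

Because the Dehn function of $G$ is independent of the finite presentation up to equivalence, this answers the question in the negative.

## 4. A set that refers to its own areas: Theorem 2 and the corollaries

In Theorem 1 the good indices come from undecidability. To get solvable word problem and *every* $n$ good, we let the set $S$ consult the areas in its own group.

**Proof of Theorem 2.** For an index $e$ let $W_e$ be the $e$-th r.e. set. Apply Proposition 2 to $S=W_e$ to get $\mathcal P_e$, $w_u$, $E_e$, and put $\beta_e(n)=E_e(\kappa(m_n))+\kappa(m_n)$. Everything is computable uniformly in $e$, and $E_e$ is total for every $e$. Consider the following program on input $u$, given $e$; areas are with respect to $\mathcal P_e$.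

> If $u\notin\sigma(\mathbb N)$, run forever. If $u=\sigma(n)$: for each $i<n$ compute $a_i=\mathrm{Area}(w_{\sigma(i)})$, by searching for some expression of $w_{\sigma(i)}$ as a product of conjugates of relators and inverses and then minimizing with (F3). Let $b_n=(n+1)\bigl(\beta_e(n)+\sum_{i<n}a_i\bigr)$. Decide by (F3) whether $\mathrm{Area}(w_{\sigma(n)})\le b_n$. If yes, run forever; if no, halt.

By the recursion theorem there is $e$ such that $W_e$ is the halting set of this program run with this same $e$. Fix it. We show by induction that $\sigma(n)\in W_e$ and $a_n>b_n$ for all $n$. By induction the words $w_{\sigma(i)}$ with $i<n$ are trivial in $G$, so the searches end and $b_n$ is computed. If the test answered "yes", then $w_{\sigma(n)}=1$ in $G$, so $\sigma(n)\in W_e$ by Proposition 2(a). But then the program would not halt on $\sigma(n)$, so $\sigma(n)\notin W_e$, a contradiction. So the answer is "no" and the program halts. Hence $\sigma(n)\in W_e$, $w_{\sigma(n)}=1$ in $G$, and its area $a_n$ exceeds $b_n$.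

Thus $W_e=\sigma(\mathbb N)$, which is recursive because $\sigma$ is computable and strictly increasing. By Proposition 2(c), $G$ has solvable word problem. Here $S_0=\mathbb N$, and $a_n>b_n$ says that every $n$ is good, so Lemma 3 gives the assertion. $\blacksquare$

**Proof of Corollary A.** Apply Theorem 2 with $\kappa(m)=\kappa_0(m\kappa_0(m))$. It is computable and nondecreasing, and $\kappa(m)\ge m\kappa_0(m)\ge m^2\ge m$. Suppose $f$ and $C$ are as excluded; we may take $C>0$. For $m=m_n$ we have $m f(\kappa_0(m))\le f(m\kappa_0(m))$, so
$$m\,d(m)\le Cf(m\kappa_0(m))+Cm\kappa_0(m)\le C^2d(\kappa(m))+C^2\kappa(m)+C\kappa(m)\le(3C^2+C)\,d(m),$$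
using $d(\kappa(m))\le2d(m)$ and $\kappa(m)<d(m)$. As $d(m)>0$, this is false for large $n$. $\square$

**Proof of Corollary B.** Take $G$ and its presentation from Theorem 2 with $\kappa(m)=m^2$, and let $D$ be as in Lemma 1. Since $\preceq$ between Dehn functions does not depend on the chosen finite presentations, it suffices to show $D\not\preceq d$. Suppose $D(N)\le Cd(CN)+CN+C$ for all $N$; as $d$ is nondecreasing we may take $C\ge1$ an integer. Let $m=m_n\ge3C$ and $M=\lfloor m/(3C)\rfloor$. Since $m+2\le3m$, we have $CM(m+2)\le m^2$. By (1),
$$M\,d(m)\le D(M(m+2))\le Cd(m^2)+m^2+C\le(3C+1)\,d(m),$$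
using $d(m^2)\le2d(m)$, $m^2<d(m)$ and $d(m)\ge1$. This is false for large $n$. $\square$

It remains to prove Proposition 2.

## 5. Counters coded by residues modulo 3

The group will contain a central subgroup $Z$ of exponent $2$, spanned by elements $z_c$ indexed by the configurations $c$ of a machine, with $z_c=z_{c'}$ whenever the machine moves from $c$ to $c'$. A configuration will be a state and a vector $\alpha\in\mathbb Z^k$. A finite presentation can encode a family of moves if the set of $\alpha$ to which an instruction applies is a coset of a subgroup of $\mathbb Z^k$ and the move is affine. "Register $j$ is positive" is not such a condition on $\alpha_j$. So we code the value $a$ of a counter by the integer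
$$\varepsilon(a)=(3^a-1)/2\qquad(0,1,4,13,\dots).$$
Incrementing is $\alpha_j\mapsto3\alpha_j+1$, and "positive" becomes $\alpha_j\equiv1\pmod3$.

**Definition (integer machine).** A machine $\mathcal M$ with $k$ registers and finite state set $\mathcal Q\ni q_h$ has configurations $c=(q,\alpha)\in\mathcal Q\times\mathbb Z^k$. Each state other than $q_h$ has one instruction, and the moves are:

* $\mathrm{Inc}(j;q')$ at $q$: $(q,\alpha)\to(q',\alpha')$ with $\alpha'_j=3\alpha_j+1$, other coordinates unchanged.
* $\mathrm{Test}(j;q',q'')$ at $q$: if $\alpha_j\equiv1\pmod3$, go to $q'$ and replace $\alpha_j$ by $(\alpha_j-1)/3$; if $\alpha_j=0$, go to $(q'',\alpha)$; otherwise there is no move.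
* At $q_h$ there is no move.

A configuration without a move is terminal. Let $\sim$ be the equivalence relation generated by moves. Each configuration has at most one move, so $c\sim c'$ iff their forward orbits meet.

The price of this coding is that all integer vectors are configurations, not only those with entries $\varepsilon(a)$, and we must control them all.

**Definition (value, tag).** Write $2\alpha_j+1=3^ao_j$ with $3\nmid o_j$. Then $\mathrm{val}(\alpha_j)=a$ is the value and $o_j$ the tag of $\alpha_j$.

This makes sense because $2\alpha_j+1\ne0$. (With $\alpha_j\mapsto3\alpha_j$ as increment, the entry $0$ could be decremented forever; the summand $1$ prevents this.) For instance $\alpha_j=4$ has $2\alpha_j+1=9$, value $2$, tag $1$. And $\alpha_j=7$ has $15=3\cdot5$, value $1$, tag $5$: one decrement leads to $2$, where a test is stuck since $2\not\equiv1\pmod3$ and $2\ne0$.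

$\mathrm{Inc}$ multiplies $2\alpha_j+1$ by $3$. The decrementing branch applies iff the value is at least $1$, and divides $2\alpha_j+1$ by $3$. The zero branch applies iff $2\alpha_j+1=1$, that is, iff the value is $0$ and the tag is $1$. So tags never change, and $\mathcal M$ acts on values as an ordinary counter machine, except that it is stuck when it should take the zero branch on a register whose tag is not $1$. The tag is $1$ iff $\alpha_j=\varepsilon(a)$ for some $a\in\mathbb N$. Finally $3^{\mathrm{val}(\alpha_j)}\le|2\alpha_j+1|\le2|\alpha_j|+1$.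

**Rules.** For each instruction we list its affine moves, in a form that group relations can express. There are finitely many rules $\mu$, with data $q_\mu,q'_\mu\in\mathcal Q$, a subgroup $\Lambda_\mu\le\mathbb Z^k$, an injective homomorphism $\phi_\mu:\Lambda_\mu\to\mathbb Z^k$, and $\mathbf a_\mu,\mathbf b_\mu\in\mathbb Z^k$, such that the moves are exactly
$$(q_\mu,\mathbf a_\mu+\ell)\to(q'_\mu,\mathbf b_\mu+\phi_\mu(\ell)),\qquad\ell\in\Lambda_\mu .$$
With $\mathbf e_j$ the standard basis they are:

* Inc: $\Lambda=\mathbb Z^k$, $\phi$ multiplies the $j$-th coordinate by $3$, $\mathbf a=0$, $\mathbf b=\mathbf e_j$.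
* Decrementing branch: $\Lambda=\{\ell:3\mid\ell_j\}$, $\phi$ divides the $j$-th coordinate by $3$, $\mathbf a=\mathbf e_j$, $\mathbf b=0$.
* Zero branch: $\Lambda=\{\ell:\ell_j=0\}$, $\phi=\mathrm{id}$, $\mathbf a=\mathbf b=0$.

## 6. A machine with a restarting clock

Let $S$ be r.e. and let $\mathcal A$ be a counter machine for $S$ as in (F1), with registers $R_1,\dots,R_r$, start state $p_0$ and halting state $p_h$. We may assume $p_0\ne p_h$ (if needed, prefix one test whose two targets agree, on a register that holds $0$ at the start). Let $T_u\in\mathbb N\cup\{\infty\}$ be its halting time on input $u$.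

If we simply ran $\mathcal A$, a configuration in the middle of a computation would not show which input it belongs to, and running it to the end might take forever. But Proposition 2(b) forces us to name, by an algorithm, the class of *every* configuration, up to the one question whether $u\in S$. So we let $\mathcal M$ keep its input, simulate $\mathcal A$ for a number of steps bounded by a clock, and restart with a longer clock whenever time runs out.

**Program of $\mathcal M$.** The registers are $U$ (the first), $V,K,L,W,R_1,\dots,R_r$. "Clear $j$" means a state $q$ with instruction $\mathrm{Test}(j;q,\text{next})$.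

1. Starting at $q_0$: clear $V,L,W,R_1,\dots,R_r$, in this order; then go to $\mathsf u_1$.
2. (Copy $U$ to $R_1$.) $\mathsf u_1$: $\mathrm{Test}(U;\mathsf u_2,\mathsf u_4)$; $\mathsf u_2$: $\mathrm{Inc}(V;\mathsf u_3)$; $\mathsf u_3$: $\mathrm{Inc}(R_1;\mathsf u_1)$; $\mathsf u_4$: $\mathrm{Test}(V;\mathsf u_5,\mathsf k_1)$; $\mathsf u_5$: $\mathrm{Inc}(U;\mathsf u_4)$.
3. (Copy $K$ to $W$.) The same with states $\mathsf k_1,\dots,\mathsf k_5$ and $K,L,W$ in place of $U,V,R_1$; then go to $p_0^\sharp$.
4. For each state $p\ne p_h$ of $\mathcal A$: $p^\sharp$: $\mathrm{Test}(W;p^\flat,q_+)$; and $p^\flat$ carries out the instruction of $p$ with each target $p'$ replaced by $p'^\sharp$. Here $p_h^\sharp:=q_{acc}$.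
5. $q_+$: $\mathrm{Inc}(K;q_0)$.
6. Starting at $q_{acc}$: clear all registers in order; then go to $q_h$.

Put $\hat c(u,\nu)=(q_0;\,U=\varepsilon(u),K=\varepsilon(\nu),0,\dots,0)$ and $c_u=\hat c(u,0)$. Call $c$ accepted if its orbit reaches $(q_h,0)$; since $(q_h,0)$ is terminal, this is the same as $c\sim(q_h,0)$.

**Clock.** Suppose $\mathcal M$ is at $p_0^\sharp$ with all tags $1$, $W=\varepsilon(\nu)$, $R_1=\varepsilon(u)$ and $R_i=0$ for $i>1$. Each simulated step of $\mathcal A$ first lowers the value of $W$ by one. If $T_u\le\nu$, then $T_u$ steps are carried out and $p_h^\sharp=q_{acc}$ is reached. If $T_u>\nu$, then exactly $\nu$ steps are carried out, after which $\mathcal M$ is in some $p^\sharp$ with $p\ne p_h$ and $W=0$, and goes to $q_+$.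

For example, $(q_+,0)$ moves to $\hat c(0,1)$. For the "even numbers" machine of Section 3 we have $T_0=1$, so $\hat c(0,1)$ is accepted; and $c_1=\hat c(1,0)\sim\hat c(1,1)\sim\hat c(1,2)\sim\cdots$ forever.

**Lemma 4.** There is an algorithm, uniform in $\mathcal A$, assigning to each configuration $c$ a label $\lambda(c)$ which is one of: "acc"; a terminal configuration $d\ne(q_h,0)$; a number $u\in\mathbb N$; such that

1. if $\lambda(c)=$ acc then $c$ is accepted; if $\lambda(c)=d$ then $c\sim d$; if $\lambda(c)=u$ then $c\sim c_u$;
2. $c_u$ is accepted iff $u\in S$;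
3. the configurations $(q_h,0)$, all terminal $d\ne(q_h,0)$, and all $c_u$ with $u\notin S$ form a set of representatives of the $\sim$-classes;
4. if $c=(q,\alpha)$, $\|\alpha\|:=\max_j|\alpha_j|\le3^N$ and $\lambda(c)=u$, then $u\le2N+3$.

The label $u$ does not say whether $c_u$ is accepted; that is why the algorithm can exist.

**Step 1: the algorithm, and (1).** From any configuration in Blocks 1–5, after finitely many steps $\mathcal M$ is stuck or is in state $q_0$ or $q_{acc}$. Indeed every clearing or copying loop decreases a value, and in Block 4 the value of $W$ drops every two steps. From a configuration in Block 6 or in state $q_h$ it reaches a terminal configuration in finitely many steps. Run $c$ accordingly; if it gets to $q_{acc}$, continue through Block 6. If a terminal configuration $d$ is reached, output $d$, or acc if $d=(q_h,0)$. Otherwise the run arrives at some $c'$ in state $q_0$. Run Blocks 1–3 from $c'$; this takes finitely many steps. If the run gets stuck, output the terminal configuration reached; its state is not $q_h$.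

If Blocks 1–3 are completed, every register has passed through a zero branch: $V,L,W,R_i$ in Block 1, $U$ at $\mathsf u_1$, $K$ at $\mathsf k_1$. So all tags are $1$, and $c'=(q_0;U=\varepsilon(u),K=\varepsilon(\nu),\dots)$ for some $u,\nu\in\mathbb N$. At the end of Block 1 the orbits of $c'$ and $\hat c(u,\nu)$ are in the same configuration, because the other registers have been cleared. So $c\sim c'\sim\hat c(u,\nu)$. From $\hat c(u,\nu)$ the machine enters Block 4 with $R_1=\varepsilon(u)$, $R_i=0$ for $i>1$, $W=\varepsilon(\nu)$, with $U,K$ restored and $V=L=0$. Decide whether $T_u\le\nu$ by simulating $\nu$ steps of $\mathcal A$.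

If $T_u\le\nu$, the run reaches $q_{acc}$ and then, all tags being $1$, $(q_h,0)$. Output acc.

If $T_u>\nu$, output $u$. To justify this, take any $\nu'<T_u$. The run from $\hat c(u,\nu')$ exhausts the clock, reaches $q_+$ and then $q_0$ with $U=\varepsilon(u)$, $K=\varepsilon(\nu'+1)$ and all tags $1$. By the remark on Block 1 this configuration is equivalent to $\hat c(u,\nu'+1)$. So
$$\hat c(u,\nu')\sim\hat c(u,\nu'+1)\qquad\text{for all }\nu'<T_u .$$
Hence $c\sim\hat c(u,\nu)\sim\cdots\sim\hat c(u,0)=c_u$. This proves (1).

**Step 2: acceptance of $c_u$, (2).** If $T_u<\infty$, the displayed chain gives $c_u\sim\hat c(u,T_u)$, which is accepted. If $T_u=\infty$, the orbit of $c_u$ is infinite (it never reaches a terminal configuration), visits $q_0$ infinitely often, and always does so with $U=\varepsilon(u)$. In particular $c_u$ is not accepted.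

**Step 3: representatives, (3).** By (1) and (2) every class is represented. Terminal configurations have one-point orbits, so distinct ones are inequivalent. For $u\notin S$ the orbit of $c_u$ never meets a terminal configuration, so $c_u$ is equivalent to none. If the orbits of $c_u$ and $c_{u'}$ ($u,u'\notin S$) meet, they share a tail that visits $q_0$, with $U=\varepsilon(u)$ and $U=\varepsilon(u')$, so $u=u'$.

**Step 4: the bound on numerical labels, (4).** If $\lambda(c)=u$, then $c$ lies in Blocks 1–5, and its orbit reaches, without entering Block 6, a configuration $c'$ in state $q_0$ with $U=\varepsilon(u)$. Consider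
$$\pi=\mathrm{val}(U)+\mathrm{val}(V)+[\text{state}\in\{\mathsf u_2,\mathsf u_5\}],$$
where the bracket is $1$ if the condition holds and $0$ otherwise. Outside Block 6 it never increases along moves: clearing $V$ lowers it, the moves in Block 2 preserve it (for example $\mathsf u_1\to\mathsf u_2$ lowers $\mathrm{val}(U)$ by one and switches the bracket on, and $\mathsf u_2\to\mathsf u_3$ raises $\mathrm{val}(V)$ by one and switches it off; likewise for $\mathsf u_4\to\mathsf u_5\to\mathsf u_4$), and the other moves do not affect it. Hence $u\le\pi(c')\le\pi(c)\le\mathrm{val}(U)(c)+\mathrm{val}(V)(c)+1$. For each of these two values $a$ we have $3^a\le2\cdot3^N+1\le3^{N+1}$, so $u\le2(N+1)+1=2N+3$. $\square$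

## 7. The group $G$

**Definition (the space $Z$).** $Z$ is the $\mathbb F_2$-vector space, written multiplicatively inside groups, generated by $z_c$, $c\in\mathcal Q\times\mathbb Z^k$, with relations $z_c=z_{c'}$ for each move $c\to c'$ and $z_{(q_h,0)}=1$.

The $\sim$-classes other than that of $(q_h,0)$ give a basis. By Lemma 4(2),(3), $Z$ has basis
$$\{z_d:d\ne(q_h,0)\text{ terminal}\}\cup\{z_{c_u}:u\notin S\},\qquad\text{and } z_{c_u}=1\text{ for }u\in S. \tag{6}$$

**Step 1: a group with $Z$ central and $z_c$ a commutator.** We imitate $D_4$ from Section 1, once for each configuration. Let $T$ be the free product of groups $\langle t_c\rangle\cong\mathbb Z/2$ over all configurations $c$, and let $\Phi=\mathbb Z^k*\langle s\rangle$, where $\mathbb Z^k$ is free abelian on $x_1,\dots,x_k$, $x^\gamma=\prod_lx_l^{\gamma_l}$, and $s$ has infinite order. Let $\Phi$ act on $T\times Z$, trivially on $Z$, by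
$$x^{-\gamma}t_{(q,\alpha)}x^\gamma=t_{(q,\alpha+\gamma)},\qquad s\,t_c\,s^{-1}=t_cz_c. \tag{7}$$
Since $(t_cz_c)^2=1$, the second formula defines an endomorphism of $T\times Z$ that is the identity on $Z$. Its square sends $t_c$ to $t_cz_cz_c=t_c$, so it is an automorphism. As $\Phi$ is a free product, the two actions combine. Let $X=(T\times Z)\rtimes\Phi$. Then $Z$ is central in $X$, $z_c=[s,t_c]$, and $X$ is generated by $x_1,\dots,x_k$, $t_q:=t_{(q,0)}$ $(q\in\mathcal Q)$ and $s$. If $z_c\ne1$, then $\langle s,t_c\rangle$ modulo its central element $s^2$ is $\langle t_c,z_c\rangle\rtimes\mathbb Z/2$ with $t_c\leftrightarrow t_cz_c$, which is $D_4$.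

**Lemma 5.** Let $\Gamma$ be a group with commuting elements $x_l$, elements $t_q$ with $t_q^2=1$, an element $s$, and a homomorphism $\zeta:Z\to\Gamma$ whose image commutes with all of these, such that $[s,x^{-\alpha}t_qx^\alpha]=\zeta(z_{(q,\alpha)})$ for all $(q,\alpha)$. Then there is a homomorphism $X\to\Gamma$ that extends $\zeta$ and maps generators to the elements of the same name.

*Proof.* $X$ is defined by $Z$ and the generators $t_c,x_l,s$ with the relations: those of $Z$; $t_c^2=1$; the $x_l$ commute; $Z$ commutes with everything; and (7). Send $t_{(q,\alpha)}$ to $x^{-\alpha}t_qx^\alpha$. Only the second half of (7) needs a word: $s\,t_c\,s^{-1}=[s,t_c]\,t_c=\zeta(z_c)t_c$. $\square$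

Listing the relations of $X$ in this way, we demand for each of infinitely many $c$ that $[s,t_c]$ be central. To get this from finitely many relations we use three copies of $X$ with the same $Z$. An element that lies in two commuting copies commutes with both, and an additional letter that has to move two of the copies can still commute with the third.

**Step 2: three copies with a common center part.** Take copies $X_1,X_2,X_3$ of $X$ with elements $x_{i,l},t_{i,c},s_i$ and let
$$H=(T_1\times T_2\times T_3\times Z)\rtimes(\Phi_1\times\Phi_2\times\Phi_3),$$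
where $\Phi_i$ acts on $T_i\times Z$ as above and trivially on $T_j$ $(j\ne i)$. These actions commute. $H$ is $X_1\times X_2\times X_3$ with the three copies of $Z$ identified. Every $g\in H$ is uniquely
$$g=\tau_1\tau_2\tau_3\,z\,f_1f_2f_3,\qquad\tau_i\in T_i,\ z\in Z,\ f_i\in\Phi_i; \tag{8}$$
call $z$ the $Z$-coordinate of $g$. The $X_i$ commute pairwise, $Z$ is central in $H$, and by (8) $X_1X_2\cap X_3=Z$, and similarly for permuted indices.

Recall HNN extensions. Given a group with an isomorphism $\psi:P\to P'$ between subgroups, a stable letter $\omega$ is a new generator with $\omega^{-1}p\,\omega=\psi(p)$ for $p\in P$. The base group embeds. For example, $\langle a\rangle\cong\mathbb Z$ with $P=\langle a\rangle$, $P'=\langle a^2\rangle$, $\psi(a)=a^2$ gives $\langle a,\omega\mid\omega^{-1}a\omega=a^2\rangle$.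

**(F2)** Britton's lemma: a word $g_0\omega_1g_1\cdots\omega_rg_r$ ($r\ge1$, $g_j$ in the base, $\omega_j$ stable letters or their inverses) which represents an element of the base contains a pinch, i.e. a subword $\omega^{-1}p\,\omega$ with $p\in P$ or $\omega p'\omega^{-1}$ with $p'\in P'$. Consequently the word problem of an HNN extension with finitely many stable letters is solvable if the base has solvable word problem, membership in the associated subgroups is decidable, and the isomorphisms and their inverses are computable.

**Step 3: stable letters $\xi_{i,l}$ ($i=2,3$, $1\le l\le k$), which shift pairs $t_{1,c}t_{i,c}$.** Their purpose will show in Section 8: they spread the single relation "$s_1s_i^{-1}$ commutes with $t_{1,q}t_{i,q}$" over all indices. Take $i=2$. Put $\delta_{2,l}=x_{1,l}x_{2,l}$, $\eta_2=s_1s_2^{-1}$ and $t_{\Delta,c}=t_{1,c}t_{2,c}$. Then $T_\Delta=\langle t_{\Delta,c}\rangle\cong T$ is the diagonal of $T_1\times T_2$. Further, $\Phi_\Delta=\langle\delta_{2,1},\dots,\delta_{2,k},\eta_2\rangle=\{ff^*:f\in\Phi_1\}\cong\Phi$ is the graph of the isomorphism $*:\Phi_1\to\Phi_2$, $x_{1,l}\mapsto x_{2,l}$,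 $s_1\mapsto s_2^{-1}$. With $\delta_2^\gamma=\prod_l\delta_{2,l}^{\gamma_l}$ we have $\delta_2^{-\gamma}t_{\Delta,(q,\alpha)}\delta_2^\gamma=t_{\Delta,(q,\alpha+\gamma)}$ and
$$\eta_2\,t_{\Delta,c}\,\eta_2^{-1}=(s_1t_{1,c}s_1^{-1})(s_2^{-1}t_{2,c}s_2)=(t_{1,c}z_c)(t_{2,c}z_c)=t_{\Delta,c}. \tag{9}$$
(The action of $s_2$ has square $1$, so $s_2^{-1}t_{2,c}s_2=t_{2,c}z_c$.) Here exponent $2$ is used: the two factors $z_c$ cancel. So $D_2:=T_\Delta\Phi_\Delta=T_\Delta\rtimes\Phi_\Delta$ is a subgroup in which $\eta_2$ acts trivially on $T_\Delta$. An element $\tau_\Delta ff^*$ of $D_2$ has trivial $Z$-coordinate. An element of $D_2\cap X_3$ has trivial components $\tau_1,\tau_2,f_1,f_2$, so it is $1$. As $D_2$ and $X_3$ commute, $P_2:=D_2X_3=D_2\times X_3$.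

Let $\theta_l:P_2\to P_2$ be the identity on $\Phi_\Delta$ and on $X_3$, and $t_{\Delta,(q,\alpha)}\mapsto t_{\Delta,(q,\alpha+\mathbf e_l)}$. This is an automorphism: the shift is an automorphism of the free product $T_\Delta$, and it commutes with the action of $\Phi_\Delta$, because shifts commute with shifts and $\eta_2$ acts trivially. Let $\xi_{2,l}$ be a stable letter for $\theta_l$. Define $\xi_{3,l}$ in the same way with the indices $2$ and $3$ interchanged; so $\delta_{3,l}=x_{1,l}x_{3,l}$, $\eta_3=s_1s_3^{-1}$, $P_3=D_3\times X_2$.

**Step 4: stable letters $\rho_\mu$, one per rule, which carry out moves.** In $X_1$ let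
$$A_\mu=(T^A\times Z)\rtimes(\Lambda_\mu*\langle s_1\rangle),\qquad T^A=\langle t_{1,(q_\mu,\mathbf a_\mu+\ell)}:\ell\in\Lambda_\mu\rangle,$$
$$B_\mu=(T^B\times Z)\rtimes(\phi_\mu(\Lambda_\mu)*\langle s_1\rangle),\qquad T^B=\langle t_{1,(q'_\mu,\mathbf b_\mu+\phi_\mu(\ell))}:\ell\in\Lambda_\mu\rangle,$$
where $\ell\in\mathbb Z^k$ is identified with $x_1^\ell=\prod_lx_{1,l}^{\ell_l}$. These are subgroups: $x_1^\ell$ with $\ell\in\Lambda_\mu$ permutes the generators of $T^A$, $s_1$ preserves $T^A\times Z$, and $\Lambda_\mu$ and $s_1$ generate $\Lambda_\mu*\langle s_1\rangle$ inside $\mathbb Z^k*\langle s_1\rangle$; similarly for $B_\mu$. Being generated by some of the free factors of $T_1$, the groups $T^A$ and $T^B$ are the free products of the listed groups of order $2$. In both cases the listed generators are indexed bijectively by $\ell\in\Lambda_\mu$, since $\phi_\mu$ is injective. Hence the map $\psi_\mu:A_\mu\to B_\mu$,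
$$t_{1,(q_\mu,\mathbf a_\mu+\ell)}\mapsto t_{1,(q'_\mu,\mathbf b_\mu+\phi_\mu(\ell))},\quad x_1^\ell\mapsto x_1^{\phi_\mu(\ell)},\quad s_1\mapsto s_1,\quad\mathrm{id}_Z,$$
is an isomorphism as soon as it is compatible with the actions. For $x_1^{\ell'}$ this holds because $\phi_\mu(\ell+\ell')=\phi_\mu(\ell)+\phi_\mu(\ell')$. For $s_1$ it holds because $z_c=z_{c'}$ for the move $c=(q_\mu,\mathbf a_\mu+\ell)\to c'=(q'_\mu,\mathbf b_\mu+\phi_\mu(\ell))$: conjugation by $s_1$ multiplies $t_{1,c}$ by $z_c$ and $t_{1,c'}$ by $z_{c'}$.

$A_\mu$ commutes with $X_2X_3$, and $A_\mu\cap X_2X_3=Z$. So $A_\mu X_2X_3$ is the quotient of $A_\mu\times X_2X_3$ by $\{(z,z^{-1}):z\in Z\}$; likewise for $B_\mu$. Since $\psi_\mu\times\mathrm{id}$ maps this subgroup identically onto itself, it induces an isomorphism $A_\mu X_2X_3\to B_\mu X_2X_3$ that extends $\psi_\mu$ and is the identity on $X_2X_3$. Let $\rho_\mu$ be a stable letter for it.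

**Definition (the group $G$).** $G$ is the HNN extension of $H$ with all stable letters $\xi_{2,l},\xi_{3,l},\rho_\mu$.

All associated subgroups contain $Z$ and all isomorphisms fix $Z$ pointwise. Hence $Z$ is central in $G$, and $Z\le H\le G$ embeds.

## 8. Finitely many relations suffice

Let $\Gamma$ be given by the finitely many generators $x_{i,l},t_{i,q},s_i$ ($i=1,2,3$), $\xi_{2,l},\xi_{3,l}$, $\rho_\mu$, with the abbreviation $t_{i,(q,\alpha)}:=x_i^{-\alpha}t_{i,q}x_i^\alpha$, and the following finitely many relations. "Copy $i$" means the generators $x_{i,l},t_{i,q},s_i$.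

* (R1) $[x_{i,l},x_{i,m}]=1$; $t_{i,q}^2=1$; the generators of copy $i$ commute with those of copy $j\ne i$.
* (R2) For $i=2,3$: $s_1s_i^{-1}$ commutes with $t_{1,q}t_{i,q}$; $\xi_{i,l}$ commutes with all $x_{1,m}x_{i,m}$, with $s_1s_i^{-1}$, and with the generators of copy $5-i$; and $\xi_{i,l}^{-1}(t_{1,q}t_{i,q})\xi_{i,l}=(x_{1,l}x_{i,l})^{-1}t_{1,q}t_{i,q}(x_{1,l}x_{i,l})$.
* (R3) For each rule $\mu$: $\rho_\mu$ commutes with $s_1$ and with the generators of copies $2$ and $3$; $\rho_\mu^{-1}x_1^\ell\rho_\mu=x_1^{\phi_\mu(\ell)}$ for $\ell$ in a basis of $\Lambda_\mu$; $\rho_\mu^{-1}t_{1,(q_\mu,\mathbf a_\mu)}\rho_\mu=t_{1,(q'_\mu,\mathbf b_\mu)}$.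
* (R4) $[s_1,t_{1,q_h}]=1$.

**Lemma 6.** $\Gamma\cong G$ via the identity on generators.

All relations hold in $G$: (R1) and (R4) by the definition of $H$ and $z_{(q_h,0)}=1$, (R2) by (9) and the definition of $\theta_l$, (R3) by the definition of $\rho_\mu$. These elements generate $G$. So there is a surjection $\Gamma\to G$, and we need its inverse. From here on in this section we work in $\Gamma$.

**Step 1: $s_1s_2^{-1}$ commutes with $t_{1,c}t_{2,c}$ for every $c$.** The relations give this only for $\alpha=0$; the letters $\xi_{2,l}$ carry it to all $\alpha$. Write $\delta_l=x_{1,l}x_{2,l}$, $\tau=t_{1,q}t_{2,q}$ and $c=(q,\alpha)$. By (R1), $t_{1,c}t_{2,c}=\delta^{-\alpha}\tau\delta^\alpha$. By (R2), $\xi_{2,l}\delta_l^{-1}$ commutes with $\tau$. Since $\xi_{2,l}$ commutes with $\delta_l$, we have $\xi_{2,l}^{\pm1}=(\xi_{2,l}\delta_l^{-1})^{\pm1}\delta_l^{\pm1}$, where the two factors commute with each other, so that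
$$\delta_l^{-1}\tau\delta_l=\xi_{2,l}^{-1}\tau\xi_{2,l},\qquad \delta_l\tau\delta_l^{-1}=\xi_{2,l}\tau\xi_{2,l}^{-1}.$$
Now write $\delta^\alpha$ as a word in the letters $\delta_l^{\pm1}$. In $\delta^{-\alpha}\tau\delta^\alpha$ replace the innermost pair of letters $\delta_l^{\pm1}$ by letters $\xi_{2,l}^{\pm1}$. As these commute with all $\delta_m$, move them to the outside, and repeat. So $t_{1,c}t_{2,c}$ is the conjugate of $\tau$ by an element of $\langle\xi_{2,1},\dots,\xi_{2,k}\rangle$. By (R2) $\tau$ and all $\xi_{2,l}$ commute with $s_1s_2^{-1}$. Hence $t_{1,c}t_{2,c}$ commutes with $s_1s_2^{-1}$, which by (R1) says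
$$(s_1t_{1,c}s_1^{-1})(s_2^{-1}t_{2,c}s_2)=t_{1,c}t_{2,c}. \tag{10}$$

**Step 2: the commutators $[s_i,t_{i,c}]$ coincide and have square $1$.** By (10) we may put
$$y_c:=t_{1,c}^{-1}(s_1t_{1,c}s_1^{-1})=t_{2,c}(s_2^{-1}t_{2,c}s_2)^{-1}.$$
It lies in the subgroup generated by copy 1, so it commutes with copy 2. It also lies in the subgroup generated by copy 2, so it commutes with copy 1. Hence $[s_1,t_{1,c}]=t_{1,c}y_ct_{1,c}^{-1}=y_c$. Since $s_1t_{1,c}s_1^{-1}=t_{1,c}y_c$ has square $1$ and $t_{1,c}^2=1$, we get $y_c^2=1$. From $s_2^{-1}t_{2,c}s_2=y_c^{-1}t_{2,c}=y_ct_{2,c}$, conjugating by $s_2$ gives $t_{2,c}=y_c\,s_2t_{2,c}s_2^{-1}$, so $[s_2,t_{2,c}]=y_c$. The same argument with copy 3 and the $\xi_{3,l}$ gives $[s_3,t_{3,c}]=[s_1,t_{1,c}]=y_c$.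

**Step 3: $y_c$ is central.** By Step 2, $y_c$ lies in the subgroup generated by each of the three copies, so by (R1) it commutes with all three. It commutes with $\xi_{2,l}$, which commutes with copy 3; with $\xi_{3,l}$, which commutes with copy 2; and with $\rho_\mu$, which commutes with copy 2. (With copies 1 and 2 only, there would be no copy that commutes with $\xi_{2,l}$; this is what the third copy is for.)

**Step 4: $y_c=y_{c'}$ for moves, and $y_{(q_h,0)}=1$.** For the move $c=(q_\mu,\mathbf a_\mu+\ell)\to c'$ of rule $\mu$, (R3) gives
$$\rho_\mu^{-1}t_{1,c}\rho_\mu=\rho_\mu^{-1}x_1^{-\ell}t_{1,(q_\mu,\mathbf a_\mu)}x_1^\ell\rho_\mu=x_1^{-\phi_\mu(\ell)}t_{1,(q'_\mu,\mathbf b_\mu)}x_1^{\phi_\mu(\ell)}=t_{1,c'},$$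
and $\rho_\mu$ commutes with $s_1$. Hence $y_c=\rho_\mu^{-1}y_c\rho_\mu=[s_1,t_{1,c'}]=y_{c'}$. By (R4), $y_{(q_h,0)}=1$.

**Step 5: the inverse map.** By Steps 2–4, $z_c\mapsto y_c$ defines a homomorphism $\zeta$ from $Z$ to the center of $\Gamma$. By Lemma 5 we get homomorphisms $X_i\to\Gamma$ ($i=1,2,3$) that agree on $Z$ and whose images commute by (R1), hence a homomorphism $H\to\Gamma$. To extend it to $G$, the HNN relations need only be checked on generators of the associated subgroups. $P_2$ is generated by the $x_{1,l}x_{2,l}$, $s_1s_2^{-1}$, the $t_{1,q}t_{2,q}$ and copy 3 (which generates $X_3\ge Z$), and similarly for $P_3$; the required relations are in (R2). $A_\mu X_2X_3$ is generated by $x_1^\ell$ ($\ell$ in a basis of $\Lambda_\mu$), $s_1$, $t_{1,(q_\mu,\mathbf a_\mu)}$ and copies 2 and 3; the required relations are in (R3). So we obtain $G\to\Gamma$, the identity on generators, inverse to $\Gamma\to G$. $\square$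

Let $\mathcal P$ be this finite presentation. From now on $\mathrm{Area}$ and $d$ refer to $\mathcal P$. For $c=(q,\alpha)$ let $w_c:=[s_1,\,x_1^{-\alpha}t_{1,q}x_1^\alpha]$ as a word, so $w_c=z_c$ in $G$, and put
$$w_u:=w_{c_u}=[\,s_1,\ x_{1,1}^{-\varepsilon(u)}t_{1,q_0}x_{1,1}^{\varepsilon(u)}\,],\qquad|w_u|=2+2(2\varepsilon(u)+1)=2\cdot3^u+2. \tag{11}$$

## 9. The quotient $G/Z$, and how large an element of $Z$ a short word can represent

To compute $E$ we must recognize words that represent elements of $Z$ and know which $z_c$ can occur in them.

**Lemma 7.** $G/Z$ has solvable word problem, uniformly in $\mathcal A$.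

*Proof.* Since $Z$ lies in all associated subgroups and is fixed pointwise by all isomorphisms, adding the relations $z=1$ ($z\in Z$) to the definition of $G$ yields the HNN extension of $\bar H=H/Z=\bar X_1\times\bar X_2\times\bar X_3$, where $\bar X=T\rtimes\Phi$ with $s$ acting trivially on $T$, with the induced isomorphisms. So $G/Z$ is this HNN extension; bars denote images.

$\bar H$ has solvable word problem: move letters of $\Phi_i$ to the right, shifting indices, to reach $\tau_1\tau_2\tau_3f_1f_2f_3$, and use normal forms in the free products $T_i$ and $\Phi_i$. Membership is decidable. Such an element lies in $\bar P_2$ iff $\tau_2$ is the copy of $\tau_1$ and $f_2=f_1^*$; similarly for $\bar P_3$. It lies in $\bar A_\mu\bar X_2\bar X_3$ iff all syllables $t_{1,c}$ of $\tau_1$ have $c\in\{(q_\mu,\mathbf a_\mu+\ell):\ell\in\Lambda_\mu\}$ and all $\mathbb Z^k$-syllables of $f_1$ lie in $\Lambda_\mu$; similarly for $\bar B_\mu\bar X_2\bar X_3$. The isomorphisms and their inverses are computable syllable by syllable. Apply (F2). $\square$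

**Definition (size).** For $g=\tau_1\tau_2\tau_3\,z\,f_1f_2f_3\in H$ as in (8), $\mathrm{size}(g)$ is the least integer $M\ge0$ such that each $f_i$ has word length at most $M$ in $\Phi_i$ (with respect to $x_{i,l},s_i$), all syllables $t_{i,(q,\alpha)}$ of the normal forms of the $\tau_i$ have $\|\alpha\|\le M$, and $z\in\mathrm{span}\{z_{(q,\alpha)}:\|\alpha\|\le M\}$.

For example $s_1x_{1,1}^2t_{1,q}=t_{1,c}\,z_c\,s_1x_{1,1}^2$ with $c=(q,-2\mathbf e_1)$. Its size is $3$, because $s_1x_{1,1}^2$ has length $3$.

**Lemma 8.** If a word $v$ of length at most $N$ represents an element of $Z$, then this element lies in the span of the $z_{(q,\alpha)}$ with $\|\alpha\|\le3^N$.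

**Step 1: size is subadditive.** Let $g,g'$ have sizes $M,M'$ and components $\tau_i,z,f_i$ and $\tau'_i,z',f'_i$. Then
$$gg'=\Bigl(\prod_i\tau_i\cdot f_i\tau'_if_i^{-1}\Bigr)zz'\prod_if_if'_i.$$
Conjugate a syllable $t_{i,(q,\alpha)}$ of $\tau'_i$ by the at most $M$ letters of $f_i$, one after the other. A letter $x_{i,l}^{\pm1}$ changes one coordinate of the current index by $1$. A letter $s_i^{\pm1}$ multiplies by the central element $z_c$ of the current index $c$. So all indices that occur have norm at most $M+M'$, and $f_i\tau'_if_i^{-1}$ is a product of syllables and elements $z_c$ with such indices. Reducing products in $T_i$ to normal form creates no new syllables. Since $f_if'_i$ has length at most $M+M'$, $\mathrm{size}(gg')\le M+M'$.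

**Step 2: generators and associated isomorphisms.** Those generators that lie in $H$, and their inverses, have size at most $1$, and $\mathrm{size}(1)=0$. For $\theta_l^{\pm1}$ on $P_2$: an element is $(\tau_\Delta ff^*)(\tau_3zf_3)$. Only the indices in $\tau_\Delta$ change, one coordinate by one; the $Z$-coordinate is $z$ before and after, because elements of $D_2$ have trivial $Z$-coordinate. So size grows by at most $1$; the same holds on $P_3$. The maps attached to $\rho_\mu^{\pm1}$ fix $z$ and all components with index $2,3$. They change at most one coordinate of the indices in $\tau_1$, by $\alpha_j\mapsto3\alpha_j+1$, $\alpha_j\mapsto(\alpha_j-1)/3$ or $\alpha_j\mapsto\alpha_j$. They multiply or divide one coordinate of the $\mathbb Z^k$-syllables of $f_1$ by $3$, or change nothing there, so the length of $f_1$ is multiplied by at most $3$. In all cases the new size is at most $3\,\mathrm{size}+1$.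

**Step 3: removing pinches.** Write $v=g_0\omega_1g_1\cdots\omega_rg_r$ with $\omega_j$ stable letters or their inverses and $g_j$ products of generators of $H$, and let $\Psi=\sum_j\mathrm{size}(g_j)+r$. By Steps 1 and 2, initially $\Psi\le N$. As $v$ represents an element of $H$, Britton's lemma gives a pinch $\omega_jg_j\omega_{j+1}$ as long as $r\ge1$. It equals some $g'\in H$ with $\mathrm{size}(g')\le3\,\mathrm{size}(g_j)+1$. Replacing $g_{j-1}\omega_jg_j\omega_{j+1}g_{j+1}$ by the single element $g_{j-1}g'g_{j+1}$ changes $\Psi$ to at most $\Psi+2\,\mathrm{size}(g_j)+1-2\le3\Psi$. After at most $N/2$ removals $r=0$, and the element represented by $v$ has size at most $N3^{N/2}$.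

Finally $N\le3^{N/2}$: this is clear for $N=0,1,2$, and for $N\ge2$ passing to $N+1$ multiplies the right side by $\sqrt3>\frac32\ge\frac{N+1}N$. So the size is at most $3^N$. Since the element lies in $Z$, it is its own $Z$-coordinate, and the definition of size gives the claim. $\square$

## 10. Each hard word at most once: proof of Proposition 2

Take $\mathcal P$ and $w_u$ from Section 8.

**Step 1: (a).** In $G$ we have $w_u=z_{c_u}$. As $Z$ embeds in $G$, (6) gives $w_u=1$ iff $u\in S$. The length is in (11).

**Step 2: reducing a word in $Z$ to hard words, at a computable cost.** Let $v$ be a word and $N=|v|$. Decide by Lemma 7 whether $v$ represents an element of $Z$. If so, Lemma 8 says that there is a finite set $I$ of configurations $(q,\alpha)$ with $\|\alpha\|\le3^N$ and $v=\prod_{c\in I}w_c$ in $G$; a set suffices because $Z$ is abelian of exponent $2$. Find such an $I$ by enumerating consequences of the relators. Compute the labels $\lambda(c)$, $c\in I$, by Lemma 4. Let $J\subset\mathbb N$ and $J'$ be the sets of numbers, respectively of terminal configurations, that occur an odd number of times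 as labels. By Lemma 4(1), $z_c$ equals $1$, $z_d$ or $z_{c_u}$ according to whether $\lambda(c)$ is acc, $d$ or $u$. Since $Z$ has exponent $2$, equal labels cancel in pairs, so in $G$
$$v=\prod_{u\in J}z_{c_u}\prod_{d\in J'}z_d,\qquad\text{hence}\qquad v\cdot\prod_{u\in J}w_u\cdot\prod_{d\in J'}w_d=1 \tag{12}$$
(products in a fixed order). By Lemma 4(4), $J\subseteq[0,2N+3]$. By enumeration find an expression of the trivial word in (12) as a product of conjugates of relators and their inverses, and let $E(v)$ be its number of factors. All searches are carried out in fixed orders, so that $E(v)$ is well defined.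

Let $E(N)$ be the maximum of $E(v)$ over all words $v$ with $|v|\le N$ that represent elements of $Z$. This function is total, computable and nondecreasing. At no point did we ask whether a particular number belongs to $S$. The relation (12) holds in either case, since on passing from $c$ to $c_u$ we use only $c\sim c_u$.

**Step 3: (b).** Let $v=1$ in $G$ with $|v|\le N$. Then $v\in Z$, and by (12) $\prod_{u\in J}z_{c_u}\prod_{d\in J'}z_d=1$ in $Z$. By (6) the factors $z_{c_u}$ with $u\in J\setminus S$ and $z_d$ with $d\in J'$ are distinct basis elements, and the other factors are $1$. So $J'=\emptyset$ and $J\subseteq S$. Hence $v$ is freely equal to a product of $E(v)$ conjugates of relators or inverses, times $\bigl(\prod_{u\in J}w_u\bigr)^{-1}$, and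
$$\mathrm{Area}(v)\le E(N)+\sum_{u\in J}\mathrm{Area}(w_u),\qquad J\subseteq S\cap[0,2N+3].$$
This is (2). However many conjugates of a hard word $v$ may contain, that word enters the estimate at most once.

**Step 4: (c) and effectiveness.** The argument of Step 3 shows that a word $v$ is trivial in $G$ iff $v\in Z$, $J'=\emptyset$ and $J\subseteq S$. If $S$ is recursive, this can be decided. The machine $\mathcal A$ is obtained effectively from an index of $S$ by (F1), and then $\mathcal M$, $\mathcal P$, the words $w_u$ and the algorithm for $E$ are obtained from $\mathcal A$, because Lemmas 4 and 7 are uniform in $\mathcal A$. This proves Proposition 2, and with it Theorems 1 and 2 and Corollaries A and B. $\blacksquare$
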